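# Topological complexity of $G_2(\mathbb R^{2^d+1})$ and of finite complexes with fundamental group $\mathbb Z/2$

## 1. Motion planners, Grassmannians, obstructions and joins

Throughout $I=[0,1]$, and path spaces carry the compact-open topology.

**Definition 1.1 (topological complexity).** Let $X$ be path-connected and let $\mathrm{ev}\colon X^I\to X\times X$, $\mathrm{ev}(\alpha)=(\alpha(0),\alpha(1))$. Then $\mathrm{TC}(X)$ is the least integer $m$ such that $X\times X$ is covered by $m$ open sets $U_1,\dots,U_m$, each admitting a continuous section $U_i\to X^I$ of $\mathrm{ev}$.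

A section over $U$ is a rule that chooses, continuously in $(x,x')\in U$, a path from $x$ to $x'$.

**Example.** If $X$ is contractible, run the contraction from $x$ to a base point and back to $x'$; so $\mathrm{TC}(X)=1$. Conversely, if $\mathrm{TC}(X)=1$, fixing the first endpoint of the planner gives a contraction of $X$. For the circle take $U_1=\{x'\ne -x\}$ with the shortest arc and $U_2=\{x'\ne x\}$ with the counterclockwise arc; since $S^1$ is not contractible, $\mathrm{TC}(S^1)=2$.

TC is a homotopy invariant. If $f\colon X\to X'$ and $g\colon X'\to X$ satisfy $gf\simeq \mathrm{id}_X$ and $V_j\subset X'\times X'$ carries a planner, then $(f\times f)^{-1}(V_j)$ carries the planner "go from $x_0$ to $gf(x_0)$ along the homotopy, then along $g$ of the planned path, then back from $gf(x_1)$ to $x_1$".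

**Definition 1.2 (Grassmann manifold).** $G_k(\mathbb R^n)$ is the manifold of $k$-dimensional linear subspaces of $\mathbb R^n$. It has dimension $k(n-k)$, it is a finite CW complex of that dimension (Schubert cells), $G_k(\mathbb R^n)\cong G_{n-k}(\mathbb R^n)$, and $G_1(\mathbb R^n)=\mathbb RP^{n-1}$. We assume $1\le k\le n/2$.

**Example.** Let $X=G_2(\mathbb R^n)$ with $n\ge5$; for $n=5$ it has dimension $6$. It has the double cover $\tilde X=SO(n)/(SO(2)\times SO(n-2))$ of oriented planes. In the exact sequence
$$0=\pi_2(SO(n))\to\pi_2(\tilde X)\to\pi_1(SO(2)\times SO(n-2))\to\pi_1(SO(n))\to\pi_1(\tilde X)\to\pi_0(SO(2)\times SO(n-2))=0$$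
the map in the middle is $\mathbb Z\oplus\mathbb Z/2\to\mathbb Z/2$, $(a,b)\mapsto a+b$, which is onto. Hence $\pi_1(\tilde X)=0$, so $\pi_1(X)=\mathbb Z/2$, and $\pi_2(X)=\pi_2(\tilde X)=\{(a,b): a+b=0 \text{ in } \mathbb Z/2\}\cong\mathbb Z$.

**Definition 1.3 (fibrations, transport, local systems).** A Hurewicz fibration $E\to Y$ is a map with a *lifting function*: a continuous $\lambda$ that sends $(e,\beta)$, with $\beta$ a path in $Y$ starting under $e$, to a path $\lambda(e,\beta)$ in $E$ that starts at $e$ and covers $\beta$. The maps $E_{\beta(0)}\to E_{\beta(1)}$, $e\mapsto\lambda(e,\beta)(1)$, are the *transport*; up to homotopy they depend only on the homotopy class of $\beta$. A *local system* $\mathcal M$ on $Y$ assigns to each $y$ an abelian group $\mathcal M_y$ and to each homotopy class of paths an isomorphism, compatibly with composition. For a CW complex $K$, the cellular cochains are $C^k(K;\mathcal M)=\prod_{k\text{-cells}}\mathcal M_{\text{cell}}$. A *double cover* $C\to Y$ is a two-sheeted covering with its involution $\tau$ exchanging the sheets.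

**Example.** $\mathrm{ev}$ is a Hurewicz fibration. Given $\alpha$ and a path $(\beta_0,\beta_1)$ in $X\times X$ starting at $\mathrm{ev}(\alpha)$, let $c_u$ on $[-u,1+u]$ be $\beta_0(-x)$ for $x\le 0$, $\alpha(x)$ on $[0,1]$ and $\beta_1(x-1)$ for $x\ge1$; then $\lambda(\alpha,\beta)(u)(x)=c_u(-u+(1+2u)x)$. A double cover is a fibration whose lifting function is unique path lifting. For any Hurewicz fibration, the homology groups of the fibres form a local system.

**Definition 1.4 (primary obstruction).** Let $m\ge2$ and let $E\to K$ be a Hurewicz fibration over a CW complex with $(m-1)$-connected fibres $F$. Then $E$ has a section over the skeleton $K^{(m)}$, and the obstruction cocycle to extending it over $K^{(m+1)}$ represents a class $o(E)\in H^{m+1}(K;\pi_m(F))$ that does not depend on choices. (As $F$ is simply connected, or $m\ge 2$ at any rate, $\pi_m(F)$ is a local system on $K$ without base points.)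

We use these standard facts (G. W. Whitehead, *Elements of Homotopy Theory*, Ch. VI).

* (O1) If $\dim K\le m$, a section exists. If $\dim K\le m+1$ and $o(E)=0$, a section exists. If a section exists, $o(E)=0$.
* (O2) If $E\to E'$ is a map over $K$ between two such fibrations, then $o(E)\mapsto o(E')$ under the induced coefficient map, because the map carries sections over $K^{(m)}$ and their cocycles to such.
* (O3) If $g\colon L\to K$ is a map of CW complexes, $o(g^*E)=g^*o(E)$. For cellular $g$, pull back sections and cocycles; in general deform $g$ to a cellular map, since homotopic maps give fibre homotopy equivalent pullbacks. With $g=\mathrm{id}$ this shows that $o(E)$ does not depend on the CW structure.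

**Example.** Over $K=S^{m+1}$ take $E$ to be the paths starting at a base point, mapped to their endpoints. The fibre $\Omega S^{m+1}$ is $(m-1)$-connected with $\pi_m=\mathbb Z$. A section would contract $S^{m+1}$, so there is none, and (O1) shows $o(E)\neq0$.

**Definition 1.5 (fibrewise join).** For Hurewicz fibrations $E_1,\dots,E_m\to Y$ let $J=J(E_1,\dots,E_m)$ be the set of $(y;t_1,\dots,t_m;e_1,\dots,e_m)$ with $t_j\ge0$, $\sum t_j=1$, and $e_j\in(E_j)_y$ given only when $t_j>0$. It carries the coarsest topology for which $J\to Y$, $t_j\colon J\to[0,1]$ and $e_j\colon t_j^{-1}(0,1]\to E_j$ are continuous.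

Hence a map into $J$ is continuous if and only if its components are, the component $e_j$ being tested only on the open set where $t_j>0$. We call this the componentwise criterion. It shows that maps $E_j\to E'_j$ over $Y$ induce a continuous map of joins. The fibre over $y$ is the join $(E_1)_y*\dots*(E_m)_y$ in Milnor's coarse topology.

**Example.** Let $Y$ be a point. If every $E_j$ is a point, $J$ is the simplex $\Delta^{m-1}$. If every $E_j$ is $\{+,-\}$, put $v_j=\pm t_j$; then $J$ is $\{v\in\mathbb R^m:\sum|v_j|=1\}\cong S^{m-1}$.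

**Definition 1.6 (the double cover of $X\times X$).** Let $X$ be a connected CW complex with $\pi_1(X)=\mathbb Z/2=\langle g\rangle$ and universal cover $\tilde X$. Put $\hat X=(\tilde X\times\tilde X)/\langle(g,g)\rangle$ with involution $\tau[a,b]=[a,gb]$; it is a double cover of $X\times X$. For $M\ge1$ put $\hat R_M=(S^M\times S^M)/\langle(-1,-1)\rangle$ with involution $[u,v]\mapsto[u,-v]$, a double cover of $\mathbb RP^M\times\mathbb RP^M$. A map from such a space to a sphere is *equivariant* if it exchanges the involution with the antipodal map.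

**Example.** A point of $\hat X$ over $(x,x')$ is the same as a homotopy class of paths from $x$ to $x'$: lift the path to $\tilde X$ and take the class of its endpoints. For $M\ge2$ the space $\hat R_M$ is $\hat X$ for $X=\mathbb RP^M$. For $M=1$ with complex multiplication, and for $M=3$ with quaternions, $[u,v]\mapsto uv^{-1}$ is a well-defined equivariant map $\hat R_M\to S^M$.

## 2. Does $G_2(\mathbb R^{2^d+1})$ reach the bound $4(2^d-1)$?

We take two results as known.

(a) (Farber–Tabachnikov–Yuzvinsky) $\mathrm{TC}(\mathbb RP^m)=2m$ if and only if $m$ is a power of $2$; otherwise $\mathrm{TC}(\mathbb RP^m)\le2m-1$.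

(b) For $1\le k\le n/2$, $\mathrm{TC}(G_k(\mathbb R^n))\le2k(n-k)$. Moreover, unless $k=1$, $n=2^d+1$ or $k=2$, $n=2^d+1$, one has $\mathrm{TC}(G_k(\mathbb R^n))\le2k(n-k)-1$.

So for $d\ge2$, (b) says only $\mathrm{TC}(G_2(\mathbb R^{2^d+1}))\le4(2^d-1)$. Petar Pavešić, "Topological complexity of real Grassmannians", arXiv:2011.13750 (2020), writes: "We don't know whether $\mathrm{TC}(G_2(\mathbb R^{2^d+1}))$ can be equal to the stated upper bound $4(2^d-1)$." The problem: *for exactly which $d\ge2$ is there equality?*

**Answer.** For no $d\ge2$: for every $d\ge 2$,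
$$\mathrm{TC}(G_2(\mathbb R^{2^d+1}))\le4(2^d-1)-1 .$$

It follows from a theorem that knows only the dimension and the fundamental group.

**Theorem A.** Let $X$ be (homotopy equivalent to) a connected finite CW complex of dimension $N$ with $\pi_1(X)\cong\mathbb Z/2$. If $N$ is not a power of $2$, then $\mathrm{TC}(X)\le2N-1$.

**Theorem A implies the Answer.** Let $d\ge2$ and $n=2^d+1\ge5$. Then $X=G_2(\mathbb R^n)$ is a finite complex of dimension $N=2(2^d-1)$ with $\pi_1(X)=\mathbb Z/2$ (Example after Definition 1.2). Since $2^d-1\ge3$ is odd, $N$ is not a power of $2$. So $\mathrm{TC}(X)\le2N-1=4(2^d-1)-1$.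

The same method gives a complement, not needed for the Answer.

**Theorem B.** Let $X$ be a closed connected smooth $N$-manifold with $\pi_1(X)\cong\mathbb Z/2$, and let $w\in H^1(X;\mathbb F_2)$ be the generator. Then $\mathrm{TC}(X)\le2N$, and
$$\mathrm{TC}(X)=2N\iff N\text{ is a power of }2\text{ and }w^N\ne0.$$

**Corollary.** For $1\le k\le n/2$: $\mathrm{TC}(G_k(\mathbb R^n))=2k(n-k)$ if and only if $k=1$ and $n-1$ is a power of $2$.

*Proof of the Corollary from Theorem A.* For $k=1$ this is (a) with $m=n-1$. The case $k=2$, $n=2^d+1$, where $k\le n/2$ forces $d\ge2$, is excluded by the Answer. All other cases are excluded by (b). $\square$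

## 3. Mod 2 zero-divisors on $G_2(\mathbb R^5)$ and $G_2(\mathbb R^{2^d+1})$

The usual way to prove that TC is large is Farber's zero-divisor cup-length bound. A *zero-divisor* is a class in $H^*(X\times X;\mathbb F_2)$ that restricts to $0$ on the diagonal. *If a product of $r$ zero-divisors is nonzero, then $\mathrm{TC}(X)\ge r+1$.* Indeed, if $s$ is a section of $\mathrm{ev}$ over $U$, then $(x,x')\mapsto(x,\,s(x,x')(1-t))$ deforms the inclusion $U\subset X\times X$ into the diagonal, so zero-divisors vanish on $U$. If $U_1,\dots,U_r$ cover, lift the $i$-th zero-divisor to $H^*(X\times X,U_i)$; the product then comes from $H^*(X\times X,\bigcup U_i)=0$.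

Take $d=2$, $X=G_2(\mathbb R^5)$, $N=6$; the question is whether $\mathrm{TC}(X)=12$. Borel's presentation is $H^*(X;\mathbb F_2)=\mathbb F_2[w_1,w_2]/(\bar w_4,\bar w_5)$ with $(1+w_1+w_2)(1+\bar w_1+\bar w_2+\cdots)=1$, so $\bar w_i=w_1\bar w_{i-1}+w_2\bar w_{i-2}$. By hand, $\bar w_1=w_1$, $\bar w_2=w_1^2+w_2$, $\bar w_3=w_1^3$,
$$\bar w_4=w_1^4+w_1^2w_2+w_2^2,\qquad \bar w_5=w_1^5+w_1w_2^2.$$
The first relation gives $w_2^2=w_1^4+w_1^2w_2$; put into the second, it gives $w_1^3w_2=0$. In degree $6$ we get $w_1^4w_2=0$, $w_1^2w_2^2=w_1^6$ and $w_2^3=w_1^4w_2+w_1^2w_2^2=w_1^6$. As $H^6(X;\mathbb F_2)=\mathbb F_2$, it follows that $w_1^6\ne0$: the power $w_1^N$ is as high as the dimension allows.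

Nevertheless the bound says nothing. With $x=w_1\otimes1+1\otimes w_1$ we have $x^8=w_1^8\otimes1+1\otimes w_1^8=0$, while we would need a nonzero product of $11$ zero-divisors.

For general $d\ge2$, no product of $2N-1$ mod $2$ zero-divisors is nonzero. We may take them homogeneous, and of positive degree because $H^0(X\times X)\to H^0(X)$ is injective. If two or more had degree at least $2$, the total degree would be at least $2N+1>\dim(X\times X)$. So at least $2N-2$ of them have degree $1$, and as $H^1(X;\mathbb F_2)=\mathbb F_2$ each of these is $0$ or $x$. But $2N-2=2^{d+2}-6\ge2^{d+1}$ and $x^{2^{d+1}}=w_1^{2^{d+1}}\otimes1+1\otimes w_1^{2^{d+1}}=0$, since $2^{d+1}>N=2^{d+1}-2$. So this test cannot produce equality, and we look for a better upper bound.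

## 4. Borrowing a planner from $\mathbb RP^N$, and the group $\pi_2(X)$

Let $X$ be a finite complex of dimension $N$ with $\pi_1(X)=\mathbb Z/2$, with $N$ not a power of $2$. The classifying map of $\tilde X$ can be deformed to a map $X\to\mathbb RP^N$, and by (a) the space $\mathbb RP^N$ has a planner with $2N-1$ sets. Pull the sets back to $X\times X$. Over each of them, the planner chooses a homotopy class of paths in $\mathbb RP^N$, hence a point of $\hat X$. So $X\times X$ is covered by $2N-1$ open sets, each with a section of $\hat X\to X\times X$: we know *which homotopy class* of paths to use.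

To get actual paths we must lift through $h\colon X^I\to\hat X$, which sends a path to its homotopy class. Its fibre over $[a,b]$ is the space of paths in $\tilde X$ from $a$ to $b$. This is path-connected, but its fundamental group is $\pi_2(X)$, which is $\mathbb Z$ for $G_2(\mathbb R^n)$, $n\ge5$. Over all of $\hat X$ there is no section when $X=G_2(\mathbb R^n)$: restricted to the points $[a_0,b]$, $b\in\tilde X$, it would contract $\tilde X$, a closed simply connected manifold of positive dimension.

The join measures the failure. A section of the $m$-fold join $J=J(X^I,\dots,X^I)\to X\times X$ is as good as a planner with $m$ sets (Lemma 1 below). For $m=2N-1$ the fibres of $J$ are $(m-2)$-connected, with $\pi_{m-1}=\mathbb Z$, over a base of dimension $m+1$. So there are two obstructions, in degrees $m$ and $m+1$. The borrowed planner gives a section of $J(\hat X,\dots,\hat X)$, and $J\to J(\hat X,\dots,\hat X)$ is an isomorphism on $\pi_{m-1}$ of the fibres; so the first obstruction vanishes by (O2). Here the approach stops: the second obstruction sits in the top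 group $H^{2N}(X\times X;\pi_m(J_y))$, depends on the section chosen on the $m$-skeleton, and the map to $\mathbb RP^N$ does not control it.

The way past it has three parts.

1. Fix the section $s$ of $J(\hat X,\dots,\hat X)$ and ask to *lift $s$* to $J$. The space of fibrewise lifts has $(m-1)$-connected fibres, so there is a single, primary obstruction.
2. This obstruction is pulled back by $s$ from one class on the total space of $J(\hat X,\dots,\hat X)$. After pullback to $\hat X$ this space becomes the product $\hat X\times S^{m-1}$, and there the class, suitably projected, is $\kappa\times\iota$ with $\iota$ the generator of $H^{m-1}(S^{m-1};\mathbb Z)$.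
3. So everything is a cup product with $\varphi^*\iota$, where $\varphi\colon\hat X\to S^{m-1}$ is the equivariant map given by $s$. Since $\varphi$ factors through the closed $2N$-manifold $\hat R_N$, and $H^{2N-2}(\hat R_N;\mathbb Z)=0$, we get $\varphi^*\iota=0$.

## 5. Sections, homology and double covers of joins

**Lemma 1.**

1. $J(E_1,\dots,E_m)\to Y$ is a Hurewicz fibration.
2. If the join of $m$ copies of $\mathrm{ev}\colon X^I\to X\times X$ has a section, then $\mathrm{TC}(X)\le m$.

*Proof.* (1) If $\lambda_j$ are lifting functions for $E_j$, put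
$$\lambda((y;t;e),\beta)(u)=(\beta(u);\,t;\,\lambda_j(e_j,\beta)(u)).$$
It is continuous by the componentwise criterion. Thus the transport of $J$ is the join of the transports.

(2) If $\sigma$ is a section, the sets $U_j=\{t_j\circ\sigma>0\}$ are open and cover, since $\sum t_j=1$; on $U_j$ the map $e_j\circ\sigma$ is a section of $\mathrm{ev}$. $\square$

**Lemma 2.** Let $A_1,\dots,A_m$ $(m\ge2)$ be nonempty spaces whose path components are open. Then $A_1*\dots*A_m$ is $(m-2)$-connected and, naturally in each slot,
$$\tilde H_{m-1}(A_1*\dots*A_m)=\bigotimes_j\tilde H_0(A_j),\qquad H_m(A_1*\dots*A_m)=\bigoplus_i\Big(H_1(A_i)\otimes\bigotimes_{j\ne i}\tilde H_0(A_j)\Big).\tag{1}$$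

*Proof.* **Step 1: reduction to two factors.** We check that $A_1*\dots*A_m=A_1*(A_2*\dots*A_m)$. Put $s=1-t_1$ and, where $s>0$, $u_j=t_j/s$. If the $t_j,e_j$ are continuous, so are $t_1,e_1$ and, on $\{s>0\}$, the $u_j,e_j$. Conversely $t_j=su_j$ is continuous where $s>0$, and at $s=0$ because $t_j\le s$; and $e_j$ is continuous on the open set where $s>0$ and $u_j>0$.

**Step 2: Mayer–Vietoris for $A*B$.** The open set $\{t_A>0\}$ deformation retracts to $A=\{t_A=1\}$: replace $t_B$ by $(1-u)t_B$ and keep the entries, which is continuous by the componentwise criterion. Likewise $\{t_B>0\}$ retracts to $B$, and the intersection is $A\times B\times(0,1)$. The map $\tilde H_r(A\times B)\to\tilde H_r(A)\oplus\tilde H_r(B)$ is onto for every $r$, because $A\times\{b_0\}$ and $\{a_0\}\times B$ hit the two summands. Hence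
$$\tilde H_{r+1}(A*B)\cong\ker\big(\tilde H_r(A\times B)\to\tilde H_r(A)\oplus\tilde H_r(B)\big).$$

**Step 3: the kernel by Künneth.** Let $\bar C(A)=\ker(C_*(A)\to C_*(\mathrm{pt}))$ on singular chains. This is natural, free, and has homology $\tilde H_*(A)$. A base point splits $C_*(A)=C_*(\mathrm{pt})\oplus\bar C(A)$. Expanding $C_*(A)\otimes C_*(B)$ into four summands, the two projections are isomorphisms in homology from $\bar C(A)\otimes C_*(\mathrm{pt})$ to $\tilde H_*(A)$ and from $C_*(\mathrm{pt})\otimes\bar C(B)$ to $\tilde H_*(B)$, and they vanish on $\bar C(A)\otimes\bar C(B)$. So the kernel in Step 2 is $H_r(\bar C(A)\otimes\bar C(B))$. It contains $\bigoplus_{i+j=r}\tilde H_i(A)\otimes\tilde H_j(B)$ naturally, by cross products, with quotient $\bigoplus_{i+j=r-1}\mathrm{Tor}(\tilde H_i(A),\tilde H_j(B))$.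

**Step 4: induction for homology.** Formula (1) is a tautology for $m=1$. Let $A=A_1$, $B=A_2*\dots*A_m$ (just $A_2$ if $m=2$). Inductively $\tilde H_j(B)=0$ for $j\le m-3$, and $\tilde H_{m-2}(B)$, $H_{m-1}(B)$ are given by (1). The Tor terms for $r\le m-1$ have $i+j\le m-2$; they vanish since either $j\le m-3$ or $i=0$, and $\tilde H_0(A)$ is always free. So $\tilde H_k(A*B)=0$ for $k\le m-2$. For $r=m-2$ only $(i,j)=(0,m-2)$ contributes, and for $r=m-1$ only $(0,m-1)$ and $(1,m-2)$. This is (1).

**Step 5: connectivity.** For $m=2$, $\tilde H_0=0$ means path-connected. For $m\ge3$, $B$ is path-connected by the case already treated. Let $V=\{t_B>0\}\simeq B$ and, for a path component $A_\alpha$ of $A$, let $U_\alpha=\{t_A>0,\ e_A\in A_\alpha\}\simeq A_\alpha$, an open set. By van Kampen, $\pi_1(V\cup U_\alpha)$ is the free product of $\pi_1(B)$ and $\pi_1(A_\alpha)$ modulo identifying the two images of each element of $\pi_1(A_\alpha\times B)=\pi_1(A_\alpha)\times\pi_1(B)$. The elements $(g,1)$ and $(1,h)$ kill both factors, so this group is trivial. The sets $V\cup U_\alpha$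 cover $A*B$ and any two or three distinct ones meet in the path-connected $V$. So $A*B$ is simply connected, and Hurewicz gives $(m-2)$-connectivity. $\square$

**Lemma 3.** Let $C\to Y$ be a double cover and $S^{m-1}=\{v\in\mathbb R^m:\sum|v_j|=1\}$ with the antipodal action. Then the join of $m$ copies of $C$ is
$$J(C,\dots,C)=S_C:=C\times_{\mathbb Z/2}S^{m-1},$$
where $[y,v]$ corresponds to $t_j=|v_j|$, with $e_j=y$ if $v_j>0$ and $e_j=\tau y$ if $v_j<0$. Sections $s$ of $S_C\to Y$ correspond to equivariant maps $\varphi\colon C\to S^{m-1}$ by $s(c(y))=[y,\varphi(y)]$, with $c\colon C\to Y$ the covering.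

*Proof.* The correspondence is well defined as $[y,v]=[\tau y,-v]$, and it is bijective. For the topology, work in a local trivialization $C=Y\times\{\pm\}$ and put $v_j=e_jt_j$ (and $v_j=0$ if $t_j=0$). If $t_j$ and $e_j|_{\{t_j>0\}}$ are continuous, $v_j$ is continuous where $t_j>0$, and elsewhere because $|v_j|=t_j$. Conversely $t_j=|v_j|$, and the sign of $v_j$ is locally constant where $v_j\ne0$. Finally, $[y,\varphi(y)]=[\tau y,-\varphi(y)]$ equals $[\tau y,\varphi(\tau y)]$ exactly when $\varphi(\tau y)=-\varphi(y)$. $\square$

## 6. Admissible families and the fibration $Q\to S_C$ of lifts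

**Definition 6.1 (admissible family).** Let $C\to Y$ be a double cover. Hurewicz fibrations $E_1,\dots,E_m\to Y$, each with a map $E_j\to C$ over $Y$ all of whose fibres are nonempty and path-connected, form an *admissible family*. The maps $E_j\to C$ induce $q\colon J=J(E_1,\dots,E_m)\to S_C$ over $Y$. Put
$$Q=\{(a,\omega): a\in J,\ \omega\text{ a path in one fibre of }S_C\to Y,\ \omega(0)=q(a)\}\subset J\times(S_C)^I,\qquad r(a,\omega)=\omega(1)\in S_C.$$

**Example.** If $E_j=C$ for all $j$, then $J=S_C$, $q$ is the identity, and the fibre of $r$ over $z$ is the contractible space of paths, in one fibre of $S_C$, that end at $z$. The case we want is $Y=X\times X$, $C=\hat X$, $E_j=X^I$.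

**Lemma 4.** Let $m\ge3$.

1. $r$ is a Hurewicz fibration.
2. The fibre $G_z$ of $r$ over $z$ (lying over $y\in Y$) is $(m-1)$-connected, and the composite $\pi_m(G_z)\to\pi_m(J_y)\to H_m(J_y)$ is an isomorphism. These isomorphisms identify the local system $\pi_m(G)$ with the pullback to $S_C$ of $\mathcal H=\{H_m(J_y)\}$.
3. If $s$ is a section of $S_C\to Y$ and $s^*Q\to Y$ has a section, then $J\to Y$ has a section.

*Proof.* **Part (1): an explicit lifting function.** For a path $\beta$ in $Y$ let $T_{u,v}\colon(S_C)_{\beta(u)}\to(S_C)_{\beta(v)}$ be the transport induced by the covering $C$; it depends continuously on all data. Let $\lambda$ be the lifting function of $J$ from Lemma 1. It fixes the $t_j$, and the image in $C$ of $\lambda_j(e_j,\beta)$ is the unique lift of $\beta$ from the image of $e_j$; so $q(\lambda(a,\beta)(u))=T_{0,u}q(a)$. Given $(a,\omega)\in Q$ and a path $z$ in $S_C$ with $z(0)=\omega(1)$, let $\beta$ be the projection of $z$ to $Y$, let $a_u=\lambda(a,\beta)(u)$, and let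
$$\omega_u(x)=\begin{cases}T_{0,u}\,\omega((1+u)x),& x\le\frac1{1+u},\\ T_{v,u}\,z(v),\ v=(1+u)x-1,& x\ge\frac1{1+u}.\end{cases}$$
At $x=\frac1{1+u}$ both lines give $T_{0,u}\omega(1)=T_{0,u}z(0)$. Each $\omega_u$ lies in the fibre over $\beta(u)$; moreover $\omega_u(0)=T_{0,u}q(a)=q(a_u)$, $\omega_u(1)=T_{u,u}z(u)=z(u)$, $\omega_0=\omega$ and $a_0=a$. So $u\mapsto(a_u,\omega_u)$ is a lift of $z$ depending continuously on the data.

**Part (2): the fibre is a homotopy fibre.** If $\omega(1)=z$ lies over $y$, so does $\omega(0)=q(a)$. So $G_z$ is the homotopy fibre of $q_y\colon J_y\to(S_C)_y\cong S^{m-1}$. As $C_y$ is discrete and the fibres of $E_{j,y}\to C_y$ are nonempty and path-connected, these fibres are the path components of $E_{j,y}$; they are open, and $\tilde H_0(E_{j,y})\cong\tilde H_0(C_y)\cong\mathbb Z$. By Lemma 2, $J_y$ and $S^{m-1}$ are $(m-2)$-connected, hence simply connected, and by naturality of (1) $q_y$ is an isomorphism on $\tilde H_{m-1}$.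

Let $\mathrm{Cyl}$ be the mapping cylinder of $q_y$, and consider
$$H_k(J_y)\to H_k(S^{m-1})\to H_k(\mathrm{Cyl},J_y)\to H_{k-1}(J_y)\to H_{k-1}(S^{m-1}).$$
For $k\le m-2$ the relative group is $0$, because both reduced homologies vanish. For $k=m-1$ it is $0$ because the first map is onto and $\tilde H_{m-2}(J_y)=0$. For $k=m$ it is $0$ because $H_m(S^{m-1})=0$ and the last map is injective. For $k=m+1$, since $H_{m+1}(S^{m-1})=H_m(S^{m-1})=0$, the boundary $\partial\colon H_{m+1}(\mathrm{Cyl},J_y)\to H_m(J_y)$ is an isomorphism. By the relative Hurewicz theorem for simply connected spaces, $\pi_k(G_z)\cong\pi_{k+1}(\mathrm{Cyl},J_y)=0$ for $k\le m-1$, and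
$$\pi_m(G_z)\cong\pi_{m+1}(\mathrm{Cyl},J_y)\cong H_{m+1}(\mathrm{Cyl},J_y)\cong H_m(J_y).$$
Up to sign, $\pi_m(G_z)\to\pi_m(J_y)$ is the boundary map of the pair, and Hurewicz maps commute with boundaries; so up to sign this is the stated composite, which is therefore an isomorphism. It respects transport because the lifting function in part (1) covers $\lambda$ under $(a,\omega)\mapsto a$.

**Part (3): forgetting the path.** A section of $s^*Q$ is $y\mapsto(a,\omega)$ with $\omega(1)=s(y)$. As $\omega$ stays in one fibre, $a$ lies over $y$. So $y\mapsto a$ is a section of $J$. $\square$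

In the example $E_j=C$ part (2) reads $0=H_m(S^{m-1})$, as it should.

## 7. The obstruction is a cup product with $\varphi^*\iota$

**Proposition 5.** Let $B$ be a finite CW complex, $p\colon\hat B\to B$ a double cover with involution $\tau$, and $P\to B$ a Hurewicz fibration factoring through $h\colon P\to\hat B$ with all fibres $P_y$, $y\in\hat B$, nonempty and path-connected. Let $m\ge3$, let $\varphi\colon\hat B\to S^{m-1}$ be equivariant, and let $\iota$ generate $H^{m-1}(S^{m-1};\mathbb Z)$.

* (A) If $\dim B\le m$, then $J(P,\dots,P)$ ($m$ factors) has a section.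
* (B) If $\dim B\le m+1$ and $\varphi^*\iota=0\in H^{m-1}(\hat B;\mathbb Z)$, then $J(P,\dots,P)$ has a section.

*Proof.* The family $Y=B$, $C=\hat B$, $E_j=P$ is admissible. Write $S=S_{\hat B}$, and let $s$ be the section of $S\to B$ given by $\varphi$ (Lemma 3).

**Part (A).** By Lemma 4, $s^*Q\to B$ is a fibration with $(m-1)$-connected fibres. As $\dim B\le m$, it has a section by (O1), and Lemma 4 (3) gives a section of $J$.

**Part (B), Step 1: one obstruction, pulled back from $S$.** We reduce (B) to the vanishing of one class. The space $\hat B\times S^{m-1}$ is a finite CW complex (lifted cells of $B$ times cross-polytope cells), on which $(y,v)\mapsto(\tau y,-v)$ acts freely and permutes cells. So the quotient $S$ is a finite CW complex. By Lemma 4 (2), $Q\to S$ has a primary obstruction $\Theta\in H^{m+1}(S;\mathcal H)$, where $\mathcal H=\{H_m(J_b)\}_{b\in B}$ is pulled back to $S$. By (O3), $s^*\Theta\in H^{m+1}(B;\mathcal H)$ is the primary obstruction of $s^*Q$. As $\dim B\le m+1$, (O1) and Lemma 4 (3) show that it suffices to prove $s^*\Theta=0$.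

**Step 2: pull back to $\hat B$, where $S$ becomes a product.** Let $C'=\hat B\times_B\hat B=C'_+\sqcup C'_-$ with $C'_+=\{(y,y)\}$ and $C'_-=\{(y,\tau y)\}$. It is a double cover of $\hat B$ by the first coordinate, with involution $(y,y')\mapsto(y,\tau y')$. Identify $p^*S=S_{C'}$ with $\hat B\times S^{m-1}$ by $[(y,y),v]\leftrightarrow(y,v)$. The projection $p^*S\to S$ becomes the quotient map $\rho\colon\hat B\times S^{m-1}\to S$, $\rho(y,v)=[y,v]$, and $p^*s$ becomes $(\mathrm{id},\varphi)$, since $s(p(y))=[y,\varphi(y)]$. In particular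
$$\rho\circ(\mathrm{id},\varphi)=s\circ p.\tag{2}$$
The pullback $\rho^*Q$ consists of $y\in\hat B$, $a\in J_{p(y)}$ and a path in $S_{p(y)}$ from $q(a)$ to the given point. So it is the $Q$-construction for the join $p^*J=J(p^*P,\dots,p^*P)$ over $\hat B$ and the double cover $C'$, with $p^*P\to C'$, $(y,\pi)\mapsto(y,h(\pi))$.

**Step 3: auxiliary families that remember only one slot and one sheet.** We want simpler fibrations to which $\rho^*Q$ maps, with obstructions that can be computed. First, $h$ is a Hurewicz fibration: given a path in $\hat B$ starting at $h(\pi)$, project it to $B$ and lift to $P$ from $\pi$; by unique path lifting, $h$ of this lift is the given path.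

For $1\le i\le m$ let $J'_i\to\hat B$ be the join with $E_j=C'$ for $j\ne i$ and $E_i=P\sqcup\hat B$, where $P\to\hat B\cong C'_+$ is $h$ and $\hat B\cong C'_-$. The fibres of $E_i\to C'$ are the $P_y$ and single points, so this family is admissible. There is a map $p^*J\to J'_i$ over $S_{C'}$: in slots $j\ne i$ use $p^*P\to C'$, and in slot $i$ use
$$p^*P\to P\sqcup\hat B,\qquad(y,\pi)\mapsto\begin{cases}\pi\in P&\text{if }h(\pi)=y,\\ y\in\hat B&\text{if }h(\pi)=\tau y.\end{cases}$$
It is continuous because $C'_+$ and $C'_-$ are open and closed in $C'$, and it lies over $C'$ in both cases. Let $Q'_i\to\hat B\times S^{m-1}$ be the fibration of Definition 6.1 for $J'_i$. Applying the map to $a$ and keeping $\omega$ gives $\rho^*Q\to Q'_i$ over $\hat B\times S^{m-1}$.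

Next we find the coefficients. We have $H_1(C'_y)=0$, and $\tilde H_0(C'_y)=\mathbb Z$ with generator $[+]-[-]$, where $+=(y,y)$, $-=(y,\tau y)$; transport in $\hat B$ preserves it. Also $\tilde H_0((E_i)_y)=\tilde H_0(C'_y)$ and $H_1(P_y\sqcup\mathrm{pt})=H_1(P_y)$. So (1) gives $H_m((J'_i)_y)=H_1(P_y)$, and by Lemma 4 (2) the coefficient system of $Q'_i$ is the pullback of $\mathcal M=\{H_1(P_y)\}_{y\in\hat B}$, with the transport of $h$. Let $\Theta'_i\in H^{m+1}(\hat B\times S^{m-1};\mathcal M)$ be the primary obstruction of $Q'_i$, and let $c_i\colon p^*\mathcal H\to\mathcal M$ be induced by $p^*J\to J'_i$ on $H_m$ of the fibres. By (O2), (O3) and naturality of the isomorphism in Lemma 4 (2),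
$$(c_i)_*\rho^*\Theta=\Theta'_i.\tag{3}$$

**Step 4: $\Theta'_i$ is a product $\kappa_i\times\iota$.** Use the cell structure $S^{m-1}=e^0\cup e^{m-1}$, whose cellular differential is $0$; by (O3) the change of cell structure is harmless. The cellular cochains of $\hat B\times S^{m-1}$ with coefficients in $\mathcal M$ are $C^*(\hat B;\mathcal M)\oplus C^{*-(m-1)}(\hat B;\mathcal M)$, so
$$H^{m+1}(\hat B\times S^{m-1};\mathcal M)=H^{m+1}(\hat B;\mathcal M)\oplus\big(H^2(\hat B;\mathcal M)\times\iota\big).$$
Restriction to $\hat B\times\{\mathrm{pt}\}$ kills the second summand and is the identity on the first. The point is arbitrary: $S^{m-1}$ is path-connected, and moving the point is a homotopy that is constant in $\hat B$, from where $\mathcal M$ is pulled back.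

Choose the point $-e_i$, with $e_i$ the $i$-th basis vector of $\mathbb R^m$. The point $(y,-e_i)=[(y,y),-e_i]$ of $S_{C'}$ has $t_i=1$ and $i$-th entry $(y,\tau y)\in C'_-$. So $Q'_i$ has a section over $\hat B\times\{-e_i\}$: let $a$ have $t_i=1$ and $i$-th entry $y$ in the extra copy of $\hat B$, and let $\omega$ be constant. By (O1) and (O3) the restriction of $\Theta'_i$ is $0$; hence $\Theta'_i=\kappa_i\times\iota$ for some $\kappa_i\in H^2(\hat B;\mathcal M)$. With (2) and (3),
$$(c_i)_*p^*(s^*\Theta)=(\mathrm{id},\varphi)^*(c_i)_*\rho^*\Theta=(\mathrm{id},\varphi)^*(\kappa_i\times\iota)=\kappa_i\cup\varphi^*\iota=0\quad\text{for all }i.\tag{4}$$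

**Step 5: the maps $c_i$ together lose nothing.** We show that $\alpha\mapsto((c_i)_*p^*\alpha)_i$ is injective on $H^{m+1}(B;\mathcal H)$. Let $p_*\mathcal M$ be the local system on $B$ with stalk $\bigoplus_{y\in p^{-1}(b)}\mathcal M_y$. The adjoints of the $c_i$ form a map of local systems $\mathcal H\to\bigoplus_ip_*\mathcal M$, whose components at $b$ are the $c_i$ at the two points $y\in p^{-1}(b)$:
$$\bigoplus_iH_1(P_b)\otimes\bigotimes_{j\ne i}\tilde H_0(P_b)\longrightarrow\bigoplus_i\bigoplus_{y\in p^{-1}(b)}H_1(P_y).$$
By naturality of (1), $c_i$ at $y$ kills the summands with index $i'\ne i$, because slot $i'$ maps to $C'_y$ and $H_1(C'_y)=0$. On summand $i$, slot $i$ maps $P_b=P_y\sqcup P_{\tau y}$ to $P_y\sqcup\mathrm{pt}$ by collapsing $P_{\tau y}$. So there $c_i$ is the projection $H_1(P_b)=H_1(P_y)\oplus H_1(P_{\tau y})\to H_1(P_y)$, tensored with the isomorphisms $\tilde H_0(P_b)\cong\tilde H_0(C'_y)=\mathbb Z$. (Exchanging $y$ and $\tau y$ changes the generators by signs only.) Using both points $y,\tau y$ we recover both summands of $H_1(P_b)$, so the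 displayed map is an isomorphism.

Moreover $\alpha\mapsto\epsilon_*p^*\alpha$, with $\epsilon\colon p^*p_*\mathcal M\to\mathcal M$ the projection of stalks (the counit), is an isomorphism $H^*(B;p_*\mathcal M)\cong H^*(\hat B;\mathcal M)$ (Shapiro). It is one already on cellular cochains: each cell of $B$ has exactly two lifts, and both sides are $\prod_{\text{cells}}\bigoplus_{\text{lifts}}\mathcal M$. Composing the two isomorphisms, $\alpha\mapsto((c_i)_*p^*\alpha)_i$ is an isomorphism
$$H^{m+1}(B;\mathcal H)\cong\bigoplus_{i=1}^mH^{m+1}(\hat B;\mathcal M).\tag{5}$$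
By (4), $s^*\Theta=0$. By Step 1 this proves (B). $\square$

**Remark.** If $H_1(P_y)=0$ for all $y$, then $\mathcal H=0$ and (B) holds without the condition on $\varphi^*\iota$. In our application $H_1(P_y)\cong\pi_2(X)$, so the condition is idle for $\mathbb RP^N$, $N\ge3$. For $X=G_2(\mathbb R^{2^d+1})$, $d\ge 2$, it is not idle in this trivial way: with $m=2N-1$, the group (5) is a sum of copies of $H^{2N}(\hat X;\mathcal M)$ with $\mathcal M$ of stalk $\mathbb Z$ on the closed connected $2N$-manifold $\hat X$. By Poincaré duality this is the group of coinvariants of $\mathbb Z$ under an action by signs, namely $\mathbb Z$ or $\mathbb Z/2$.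

## 8. Factoring $\varphi$ through $\hat R_N$: proof of Theorem A

Let $X$ be a connected finite CW complex of dimension $N$ with $\pi_1(X)=\mathbb Z/2=\langle g\rangle$. Since the fundamental group of a graph is free, $N\ge2$.

**Proposition 5 applies to $X$.** Put $B=X\times X$, $\hat B=\hat X$, $P=X^I$ and $h(\alpha)=[\tilde\alpha(0),\tilde\alpha(1)]$, where $\tilde\alpha$ is either lift of $\alpha$ to $\tilde X$. The map $\tilde X^I\cong X^I\times_X\tilde X\to X^I$ is a double cover, and $\tilde\alpha\mapsto[\tilde\alpha(0),\tilde\alpha(1)]$ is invariant under $g$; so $h$ is well defined and continuous. A path in the fibre over $[a,b]$ has exactly one lift starting at $a$, and this lift ends at $b$. So the fibre is the space of paths in $\tilde X$ from $a$ to $b$, which is nonempty and path-connected because $\tilde X$ is simply connected; its $H_1$ is $\pi_1(\Omega\tilde X)=\pi_2(X)$. By Lemma 1 (2), a section of $J(P,\dots,P)$ with $m$ factors gives $\mathrm{TC}(X)\le m$.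

**Lemma 6.**

1. If $\mathrm{TC}(\mathbb RP^M)\le\ell$, $M\ge1$, there is an equivariant map $\hat R_M\to S^{\ell-1}$.
2. An equivariant map $\tilde f\colon\tilde X\to S^M$ induces an equivariant map $F\colon\hat X\to\hat R_M$, $F[a,b]=[\tilde f(a),\tilde f(b)]$. For $M=N$ such an $\tilde f$ exists.
3. For $N\ge3$, $H^{2N-2}(\hat R_N;\mathbb Z)=0$.

*Proof.* (1) Let $U_1,\dots,U_\ell$ cover $\mathbb RP^M\times\mathbb RP^M$ with planners. Lifting the planned path to $S^M$ and taking the class of its endpoints gives a section $\sigma_j$ of $\hat R_M$ over $U_j$. With a partition of unity $(t_j)$ subordinate to the cover, $y\mapsto(y;t_j(y);\sigma_j(y))$ is a section of $J(\hat R_M,\dots,\hat R_M)$ ($\ell$ factors), continuous by the componentwise criterion. By Lemma 3 it is an equivariant map $\hat R_M\to S^{\ell-1}$.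

(2) $[ga,gb]\mapsto[-\tilde f(a),-\tilde f(b)]=[\tilde f(a),\tilde f(b)]$, so $F$ is well defined. Also $\tau[a,b]=[a,gb]\mapsto[\tilde f(a),-\tilde f(b)]$, so it is equivariant. For $M=N$, make the classifying map $X\to\mathbb RP^\infty$ of $\tilde X$ cellular; it then lands in $\mathbb RP^N$ and is covered by an equivariant map $\tilde X\to S^N$.

(3) $\hat R_N$ is a closed connected $2N$-manifold. It is orientable, since $(-1,-1)$ acts on $S^N\times S^N$ with degree $((-1)^{N+1})^2=1$. So $H^{2N-2}(\hat R_N;\mathbb Z)\cong H_2(\hat R_N;\mathbb Z)$. The first projection $\hat R_N\to\mathbb RP^N$ is a bundle with fibre $S^N$, hence an $N$-connected map; as $2<N$, $H_2(\hat R_N;\mathbb Z)\cong H_2(\mathbb RP^N;\mathbb Z)=0$. $\square$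

**Proof of Theorem A.** By homotopy invariance let $X$ be a finite complex of dimension $N$. As $N\ge2$ is not a power of $2$, $N\ge3$. Let $m=2N-1\ge5$. By (a), $\mathrm{TC}(\mathbb RP^N)\le2N-1$, so Lemma 6 (1) gives an equivariant $\varphi_0\colon\hat R_N\to S^{2N-2}$. Put $\varphi=\varphi_0\circ F\colon\hat X\to S^{2N-2}=S^{m-1}$, with $F$ from Lemma 6 (2), $M=N$. Then
$$\varphi^*\iota=F^*(\varphi_0^*\iota)=0,\qquad\text{because }\varphi_0^*\iota\in H^{2N-2}(\hat R_N;\mathbb Z)=0.$$
Since $\dim(X\times X)=2N=m+1$, Proposition 5 (B) gives a section of $J(X^I,\dots,X^I)$ with $2N-1$ factors, and Lemma 1 (2) gives $\mathrm{TC}(X)\le2N-1$. $\blacksquare$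

With the computation in Section 2, no $d\ge2$ satisfies $\mathrm{TC}(G_2(\mathbb R^{2^d+1}))=4(2^d-1)$.

**Example.** For $N=3$ everything is explicit. With quaternion multiplication, $[a,b]\mapsto\tilde f(a)\tilde f(b)^{-1}$ is an equivariant map $\hat X\to S^3\subset S^4$, and $\varphi^*\iota=0$ because $H^4(S^3;\mathbb Z)=0$. So $\mathrm{TC}(X)\le5$ for every $3$-dimensional $X$ as in Theorem A.

## 9. Closed manifolds with $\pi_1=\mathbb Z/2$: proof of Theorem B

Let $X$ be a closed connected smooth $N$-manifold with $\pi_1(X)\cong\mathbb Z/2$. It is a finite CW complex of dimension $N$, so $N\ge2$ and Section 8 applies.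

**Step 1: the upper bound $2N$.** By (a), $\mathrm{TC}(\mathbb RP^N)\le2N$ for every $N$. So Lemma 6 (1), (2) give an equivariant map $\hat X\to\hat R_N\to S^{2N-1}$. Proposition 5 (A) with $m=2N=\dim(X\times X)$ gives $\mathrm{TC}(X)\le2N$.

**Step 2: equality if $N$ is a power of $2$ and $w^N\ne0$.** We use Farber's bound from Section 3. The class $x=w\otimes1+1\otimes w$ restricts to $w+w=0$ on the diagonal. As $\dim X=N$, only two terms of the binomial expansion survive:
$$x^{2N-1}=\tbinom{2N-1}N\big(w^N\otimes w^{N-1}+w^{N-1}\otimes w^N\big).$$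
The coefficient is odd, because all binary digits of $2N-1$ are $1$. The two terms are nonzero by Künneth and lie in different bidegrees, so $x^{2N-1}\ne0$ and $\mathrm{TC}(X)\ge2N$. With Step 1, $\mathrm{TC}(X)=2N$.

**Step 3: $N$ not a power of $2$.** Theorem A gives $\mathrm{TC}(X)\le2N-1$.

**Step 4: if $w^N=0$, there is an equivariant map $\tilde X\to S^{N-1}$.** Let $L=\tilde X\times_{\mathbb Z/2}\mathbb R$ be the line bundle with $w_1(L)=w$, and let $\mathbb Z_w$ be its orientation system. Equivariant maps $\tilde X\to S^{N-1}$ are sections of the sphere bundle $S(NL)\to X$ of the $N$-fold sum of $L$. As $\dim X=N$ is the rank, the only obstruction to a section is the twisted Euler class $e(NL)=e(L)^N\in H^N(X;\mathbb Z_w^{\otimes N})$. The automorphism $-1$ of $L$ reverses orientations, so $e(L)=-e(L)$; hence $2e(L)=0$ and $2e(L)^N=0$.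

By Poincaré duality $H^N(X;\mathbb Z_w^{\otimes N})$ is $H_0$ of $X$ with coefficients in a local system of stalk $\mathbb Z$, so it is $\mathbb Z$ or $\mathbb Z/2$. If it is $\mathbb Z$, the torsion class $e(L)^N$ is $0$. If it is $\mathbb Z/2$, reduction mod $2$ to $H^N(X;\mathbb F_2)=\mathbb F_2$ is surjective, because the next term $H^{N+1}(X;\mathbb Z_w^{\otimes N})$ of the exact sequence is $0$; hence it is injective. It sends $e(L)^N$ to $w^N=0$, so again $e(L)^N=0$.

**Step 5: $\mathrm{TC}(X)\le2N-1$ if $w^N=0$.** By Lemma 6 (2) with $M=N-1\ge1$, the map of Step 4 induces an equivariant map $\hat X\to\hat R_{N-1}$. By (a), $\mathrm{TC}(\mathbb RP^{N-1})\le2N-2$, so Lemma 6 (1) gives an equivariant map $\hat R_{N-1}\to S^{2N-3}$. The composite $\varphi\colon\hat X\to S^{2N-3}\subset S^{2N-2}$ is equivariant, and $\varphi^*\iota=0$ because $H^{2N-2}(S^{2N-3};\mathbb Z)=0$. Proposition 5 (B) with $m=2N-1\ge3$ and $\dim(X\times X)=2N=m+1$ gives $\mathrm{TC}(X)\le2N-1$.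

Step 2 is one direction of the equivalence, and Steps 3 and 5 are the other. $\blacksquare$

**Example.** For $X=\mathbb RP^2\times S^2$ the dimension $4$ is a power of $2$, but $w$ comes from $\mathbb RP^2$, so $w^3=0$ and $w^4=0$; Theorem B gives $\mathrm{TC}(X)\le7$. For $X=\mathbb RP^4$, $w^4\ne0$ and $\mathrm{TC}(X)=8$. For $X=G_2(\mathbb R^5)$ we saw $w^6\ne0$ in Section 3, and it is the dimension $6$, not being a power of $2$, that forces $\mathrm{TC}(X)\le11$.
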